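\title{Galvin's conjecture on Baire box powers is not a theorem of ZFC}

\begin{abstract}
If the second player, Black, has a winning strategy in the Banach--Mazur game on a space $X$, then all box powers of $X$ are Baire spaces. Galvin conjectured the converse. We show that the conjecture fails whenever $V=L[A]$ for a set $A$ of ordinals, so it is not a theorem of ZFC if ZFC is consistent. The counterexample is a dense subspace $X$ of $\lambda^\omega$, where $A\subseteq\lambda$. To each point $f$ we attach the set of countable levels of a constructible hierarchy that satisfy $\mathsf{ZF}$ minus Power Set and over which $f$ is generic, and we put $f$ into $X$ when this set has a largest element. If $V=L$, the counterexample is a lightface $\Delta^1_2$ subset of $\omega^\omega$, whereas no analytic or coanalytic set is a counterexample.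
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $X$ be a nonempty topological space. The \emph{Banach--Mazur game} $\mathsf{BM}(X)$ has two players, White and Black, and one inning for each $n<\omega$. White starts with a nonempty open set $B_0\subseteq X$, and Black responds with a nonempty open set $B_1\subseteq B_0$. In each later inning White chooses a nonempty open $B_{2n+2}\subseteq B_{2n+1}$, and Black responds with a nonempty open $B_{2n+3}\subseteq B_{2n+2}$. White wins the play if $\bigcap_{n<\omega}B_n=\emptyset$, and Black wins otherwise. A \emph{strategy} for Black is a function $\sigma$ that assigns a legal response $\sigma(B_0,B_2,\dots,B_{2n})$ to each sequence of moves of White; it is \emph{winning} if Black wins every play with $B_{2n+1}=\sigma(B_0,B_2,\dots,B_{2n})$ for all $n$. Strategies for White are defined with the roles exchanged.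

A space is \emph{Baire} if the intersection of any countable family of dense open sets is dense. The game measures how robustly a space has this property. In a complete metric space Black wins by choosing $B_{2n+1}$ of diameter less than $2^{-n}$ with closure inside $B_{2n}$. If dense open sets $D_n$ and a nonempty open set $O$ satisfy $O\cap\bigcap_nD_n=\emptyset$, then White wins by playing $B_0=O\cap D_0$ and $B_{2n+2}=B_{2n+1}\cap D_{n+1}$. It is known (Banach--Mazur, Oxtoby) that there is no other way for White to win: $X$ is Baire if and only if White has no winning strategy in $\mathsf{BM}(X)$. So a Baire space is of one of two kinds. Either Black has a winning strategy, or neither player has one.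

Box powers give a topological test that spaces of the first kind pass. For a cardinal $\kappa\ge1$, let $\square^\kappa X$ be the $\kappa$-th power of $X$ with the \emph{box topology}, which has as a base the boxes $\prod_{\xi<\kappa}U_\xi$ with every $U_\xi$ nonempty and open in $X$. It is known that all $\square^\kappa X$ are Baire if Black has a winning strategy $\sigma$ in $\mathsf{BM}(X)$, and the reason is that a box may shrink in all coordinates at once. Given $O$ and $D_n$ in $\square^\kappa X$, choose a box $\prod_\xi U^0_\xi\subseteq O\cap D_0$, and then boxes $\prod_\xi U^{n+1}_\xi\subseteq D_{n+1}\cap\prod_\xi\sigma(U^0_\xi,\dots,U^n_\xi)$. Each coordinate sees a play according to $\sigma$, so it contains a point $x_\xi\in\bigcap_nU^n_\xi$, and $(x_\xi)_{\xi<\kappa}\in O\cap\bigcap_nD_n$.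

\begin{quote}
\textbf{Conjecture} (Galvin). \emph{For every space $X$, if $\square^\kappa X$ is Baire for every cardinal $\kappa\ge1$, then Black has a winning strategy in $\mathsf{BM}(X)$.}
\end{quote}

Equivalently, Black has a winning strategy in $\mathsf{BM}(X)$ if and only if all box powers of $X$ are Baire. By the characterization of Baire spaces above, the conjecture is a dichotomy that repairs the lack of determinacy: either Black wins $\mathsf{BM}(X)$, or White wins $\mathsf{BM}(\square^\kappa X)$ for some $\kappa$. Two facts speak for it. For definable separable metrizable spaces the case $\kappa=1$ of the hypothesis already suffices (Theorem~\ref{thm:supp}(2) below). And the conjecture is known to be consistent relative to the consistency of a proper class of measurable cardinals. The question, which comes from the paper of Galvin and Scheepers~\cite{GS}, is whether the conjecture is a theorem of ZFC. The answer is no.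

\begin{theorem}\label{thm:main}
Let $\lambda$ be an infinite cardinal, let $A\subseteq\lambda$, and assume $V=L[A]$. There is a dense subspace $X$ of $\lambda^\omega$, where $\lambda$ is discrete and $\lambda^\omega$ has the product topology, such that
\begin{itemize}
\item[(a)] $\square^\kappa X$ is Baire for every cardinal $\kappa\ge1$;
\item[(b)] Black has no winning strategy in $\mathsf{BM}(X)$, nor in $\mathsf{BM}(U)$ for any nonempty open $U\subseteq X$.
\end{itemize}
The space $X$ is metrizable, zero-dimensional, and of weight at most $\lambda$.
\end{theorem}

\begin{corollary}\label{cor:main}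
If ZFC is consistent, so is ZFC together with the negation of Galvin's conjecture. In that case ZFC does not prove the conjecture.
\end{corollary}

\begin{proof}
If ZFC is consistent, so is $\mathrm{ZFC}+V{=}L$ (G\"odel). In that theory apply Theorem~\ref{thm:main} with $\lambda=\omega$ and $A=\emptyset$.
\end{proof}

Together with the consistency result quoted above, this makes the conjecture independent of ZFC, modulo the consistency of a proper class of measurable cardinals. The next theorem locates the counterexample in the projective hierarchy and lists models in which the conjecture fails.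

\begin{theorem}\label{thm:supp}
\begin{itemize}
\item[(1)] If $V=L$, there is a separable metrizable counterexample $X\subseteq\omega^\omega$ that is lightface $\Delta^1_2$.
\item[(2)] ZFC proves: if $X$ is a Baire subspace of a Polish space and $X$ has the Baire property in $\overline X$ (in particular, if $X$ is analytic or coanalytic), then Black has a winning strategy in $\mathsf{BM}(X)$.
\item[(3)] If the conjecture holds, then $V\ne L[A]$ for every set $A$ of ordinals. In particular, the conjecture fails in every set-generic extension of $L$, and in $L[U]$ for $U$ a normal measure.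
\end{itemize}
\end{theorem}

Both halves of Theorem~\ref{thm:main} reduce to building points of $\lambda^\omega$ from longer and longer finite sequences while obeying some given data (Section~\ref{sec:trees}). For (a) the data are dense sets and the points must land in $X$; for (b) the data come from a strategy of Black and the point must land outside $X$. We define $X$ so that whoever builds the point, knowing the data, decides on which side it lands. Section~\ref{sec:levels} collects the facts about $L[A]$ that are needed; no forcing theory is used. Section~\ref{sec:small} shows the idea for $V=L$ and $\kappa=1$. Section~\ref{sec:space} defines $X$ and proves the one lemma that decides membership in $X$, Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, and Section~\ref{sec:supp} proves Theorem~\ref{thm:supp}.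

\section{Reduction to finite sequences}\label{sec:trees}

Let $\lambda$ be an infinite cardinal and $T=\lambda^{<\omega}$, ordered by extension. The sets $[s]=\{f\in\lambda^\omega:s\subseteq f\}$ for $s\in T$ form a base of $\lambda^\omega$ consisting of $\lambda$ clopen sets, and $\lambda^\omega$ is metrizable as a countable product of discrete spaces. This gives the last sentence of Theorem~\ref{thm:main} for every subspace.

Let $\kappa\ge1$. For $p\in T^\kappa$, and for $q$ in $T^\kappa$ or in $(\lambda^\omega)^\kappa$, write $p\sqsubseteq q$ if $p(\xi)\subseteq q(\xi)$ for all $\xi<\kappa$. A set $\mathcal D\subseteq T^\kappa$ is \emph{dense} if for every $p\in T^\kappa$ there is $q\in\mathcal D$ with $p\sqsubseteq q$. A \emph{$\kappa$-task} is a pair $(p_*,\langle\mathcal D_n\rangle_{n<\omega})$ with $p_*\in T^\kappa$ and every $\mathcal D_n\subseteq T^\kappa$ dense. A \emph{solution} of the task in a set $X\subseteq\lambda^\omega$ is an $f\in X^\kappa$ such that $p_*\sqsubseteq f$ and for every $n$ some $p\in\mathcal D_n$ satisfies $p\sqsubseteq f$. We identify $T^1$ with $T$.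

\begin{lemma}\label{lem:task}
Let $X\subseteq\lambda^\omega$. If every $1$-task has a solution in $X$, then $X$ is dense in $\lambda^\omega$. If $X$ is dense in $\lambda^\omega$ and every $\kappa$-task has a solution in $X$, then $\square^\kappa X$ is Baire.
\end{lemma}

\begin{proof}
A solution of the $1$-task $(s,\langle T\rangle_n)$ is a point of $X\cap[s]$. This proves the first claim.

For the second, put $O_p=\prod_{\xi<\kappa}(X\cap[p(\xi)])$ for $p\in T^\kappa$. These sets are nonempty because $X$ is dense. They form a base of $\square^\kappa X$: if $f\in\prod_\xi U_\xi$, choose for each $\xi$ an initial segment $p(\xi)$ of $f(\xi)$ with $X\cap[p(\xi)]\subseteq U_\xi$. Let $D_n\subseteq\square^\kappa X$ be dense and open, and let $p_*\in T^\kappa$. We must find a point in $O_{p_*}\cap\bigcap_nD_n$. Let $\mathcal D_n=\{p\in T^\kappa:O_p\subseteq D_n\}$. This set is dense in $T^\kappa$. Indeed, given $p$, pick $g\in O_p\cap D_n$ and $q$ with $g\in O_q\subseteq D_n$. Both $p(\xi)$ and $q(\xi)$ are initial segments of $g(\xi)$; let $q'(\xi)$ be the longer one. Then $p\sqsubseteq q'$ and $O_{q'}\subseteq O_q\subseteq D_n$. A solution $f$ of the task $(p_*,\langle\mathcal D_n\rangle_n)$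 lies in $O_{p_*}$, and for each $n$ it lies in some $O_p\subseteq D_n$.
\end{proof}

A strategy of Black acts on open sets. We replace it by a function on finite sequences. A \emph{response function} is a function $\tau$ that assigns to each nonempty finite sequence $(s_0,\dots,s_n)$ from $T$ an element $\tau(s_0,\dots,s_n)\supseteq s_n$ of $T$. A \emph{$\tau$-run from $r\in T$} is a sequence $\langle s_n\rangle_{n<\omega}$ in $T$ with $s_0=r$ and $s_{n+1}\supsetneq\tau(s_0,\dots,s_n)$ for all $n$. The lengths of the $s_n$ increase strictly, so the \emph{limit} $\bigcup_ns_n$ of a run is a point of $\lambda^\omega$.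

\begin{lemma}\label{lem:run}
Let $X\subseteq\lambda^\omega$ be dense and let $U\subseteq X$ be nonempty and open in $X$. If Black has a winning strategy in $\mathsf{BM}(U)$, then there are $r\in T$ and a response function $\tau$ such that the limit of every $\tau$-run from $r$ belongs to $X$.
\end{lemma}

\begin{proof}
Let $\sigma$ be winning in $\mathsf{BM}(U)$ and choose $r$ with $X\cap[r]\subseteq U$. We define $\tau$ by recursion on the length of the argument. Call $(s_0,\dots,s_n)$ \emph{legal} if $s_0=r$ and $s_{i+1}\supsetneq\tau(s_0,\dots,s_i)$ for $i<n$. For a sequence that is not legal, put $\tau(s_0,\dots,s_n)=s_n$. For legal sequences we arrange that $X\cap[s_0],\dots,X\cap[s_n]$ are permitted moves of White against $\sigma$ and that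
\[
X\cap[\tau(s_0,\dots,s_n)]\subseteq\sigma(X\cap[s_0],\dots,X\cap[s_n]).
\]
Suppose that this holds for shorter sequences, and let $(s_0,\dots,s_n)$ be legal. The set $X\cap[s_n]$ is nonempty by density. It is contained in $U$ if $n=0$, and in $X\cap[\tau(s_0,\dots,s_{n-1})]$, hence in Black's last response, if $n>0$. So it is a permitted move, and the response $B$ of $\sigma$ is a nonempty open subset of $X\cap[s_n]$. Pick $g\in B$ and $k\ge|s_n|$ with $X\cap[g{\upharpoonright}k]\subseteq B$, and put $\tau(s_0,\dots,s_n)=g{\upharpoonright}k\supseteq s_n$.

A $\tau$-run from $r$ yields a play according to $\sigma$ with White's moves $X\cap[s_n]$. The intersection of the play is $\bigcap_n(X\cap[s_n])=X\cap\{\bigcup_ns_n\}$, and it is nonempty because $\sigma$ wins.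
\end{proof}

So Theorem~\ref{thm:main} asks for a set $X\subseteq\lambda^\omega$ in which every task has a solution, while for all $\tau$ and $r$ some $\tau$-run from $r$ has its limit outside $X$.

\section{Levels of the constructible hierarchy}\label{sec:levels}

$\mathsf{ZF}^-$ is ZF without Power Set, formulated with Separation and Collection; Replacement follows. Formulas are coded by elements of $V_\omega$, the set of hereditarily finite sets. A formula of the language $\{\in\}$ is $\Delta_0$ if all its quantifiers are bounded, and $\Sigma_1$ if it has the form $\exists w\,\varphi$ with $\varphi$ a $\Delta_0$ formula. A $\Delta_0$ formula has the same truth value in a transitive set as in $V$. Hence a $\Sigma_1$ formula that is true in a transitive set is true in $V$.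

Let $B$ be a set of ordinals. Put $L_0[B]=\emptyset$, let $L_{\delta+1}[B]$ be the set of subsets of $L_\delta[B]$ that are definable with parameters over $(L_\delta[B],\in,B\cap L_\delta[B])$, take unions at limits, and let $L[B]$ be the union of all levels. For $B=\emptyset$ this is G\"odel's $L$. The levels are transitive and increasing, $L_\delta[B]\in L_{\delta+1}[B]$, $L_\delta[B]\cap\mathrm{Ord}=\delta$, and $|L_\delta[B]|\le|\delta|+\aleph_0$. If $B\subseteq\mu$, then $B=B\cap L_\mu[B]$ is definable over $L_\mu[B]$, so $B\in L_\gamma[B]$ for all $\gamma>\mu$. The \emph{canonical well-order} $<_B$ of $L[B]$ compares $x$ and $y$ first by the least $\delta$ with $x\in L_{\delta+1}[B]$, respectively $y\in L_{\delta+1}[B]$. If these agree, it compares the least pairs (formula, parameter tuple) that define $x$ and $y$ over $L_\delta[B]$, where formulas are ordered in type $\omega$ and tuples lexicographically by $<_B$ on $L_\delta[B]$.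

\subsection*{Absoluteness}
We need these objects to be computed correctly in small transitive sets.

\begin{lemma}\label{lem:abs}
For each of the operations
\begin{itemize}
\item[(a)] $K\mapsto K^{<\omega}$,
\item[(b)] $K\mapsto\operatorname{Sat}(K)=\{(\varphi,a):a\in K^{<\omega},\ (K,\in)\models\varphi[a]\}$,
\item[(c)] $(B,\delta)\mapsto L_\delta[B]$,
\item[(d)] $(B,\delta)\mapsto{<_B}\cap(L_\delta[B]\times L_\delta[B])$
\end{itemize}
there is a $\Sigma_1$ formula $\exists w\,\varphi(w,x,y)$ that holds if and only if $y$ is the value at the input $x$. Every transitive model of $\mathsf{ZF}^-$ that contains the input contains the value and a witness $w$.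
\end{lemma}

This is a textbook fact. Each operation is defined by a recursion: on the length of sequences, on formulas, or on ordinals up to $\delta$. The witness $w$ is the record of the recursion together with the auxiliary sets over which its clauses quantify, and it is $\Delta_0$ to say that $w$ obeys the clauses. The theory $\mathsf{ZF}^-$ proves that the record exists, because no step uses Power Set: the definable subsets of a structure $Y$ are indexed by pairs in $V_\omega\times Y^{<\omega}$ and are collected by Replacement.

One of the sets in which we shall compute does not satisfy $\mathsf{ZF}^-$, so we isolate what is needed. A set $P$ is \emph{adequate} if it is the union of a nonempty $\subseteq$-chain of transitive models of $\mathsf{ZF}^-$. Every transitive model of $\mathsf{ZF}^-$ is adequate. An adequate set is transitive and has no largest ordinal, and any finitely many of its elements lie in one member of the chain. Lemma~\ref{lem:abs} will be used in two ways.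
\begin{itemize}
\item[$(\uparrow)$] If a transitive set satisfies one of the four $\Sigma_1$ formulas at $(x,y)$, then $y$ is the true value at $x$.
\item[$(\downarrow)$] If $P$ is adequate and the input $x$ is in $P$, then the value $y$ is in $P$ and $P$ satisfies the formula at $(x,y)$.
\end{itemize}
Inside a structure, an expression such as ``$Y=L_\delta[B]$'' stands for the corresponding $\Sigma_1$ formula. Every recursive subset of $V_\omega=L_\omega$ is defined from $V_\omega$ by a $\Delta_0$ formula, so it belongs to every transitive model of $\mathsf{ZF}^-$. Apply this to the set of axioms of $\mathsf{ZF}^-$. The statement that $\operatorname{Sat}(Y)$ contains $(\varphi,\emptyset)$ for every axiom $\varphi$ is then a $\Sigma_1$ formula $\operatorname{Mod}(Y)$. It holds if and only if $(Y,\in)\models\mathsf{ZF}^-$, and $(\uparrow)$ and $(\downarrow)$ apply to it: if a transitive set satisfies $\operatorname{Mod}(Y)$, then $Y\models\mathsf{ZF}^-$, and if $Y\models\mathsf{ZF}^-$ lies in an adequate $P$, then $P\models\operatorname{Mod}(Y)$.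

Let $\Theta(B)$ be the formula that expresses $V=L[B]$ in the form
\[
\forall\delta\,\exists Y\,(Y=L_\delta[B])\ \wedge\ \forall x\,\exists\delta\,\exists Y\,(Y=L_\delta[B]\wedge x\in Y),
\]
where $\delta$ ranges over ordinals.

\begin{lemma}[Condensation]\label{lem:cond}
Let $B$ be a set of ordinals. If $L_\beta[B]$ is adequate and contains $B$, then $L_\beta[B]\models\Theta(B)$. If $Q$ is transitive, $B\in Q$ and $Q\models\Theta(B)$, then $Q=L_{\eta}[B]$ for $\eta=Q\cap\mathrm{Ord}$.
\end{lemma}

\begin{proof}
If $L_\beta[B]$ is adequate, then $\beta$ is a limit, so each element lies in some $L_\delta[B]$ with $\delta<\beta$; now use $(\downarrow)$. If $Q\models\Theta(B)$, then $(\uparrow)$ gives $L_\delta[B]\in Q$ for all $\delta<\eta$ and $Q\subseteq\bigcup_{\delta<\eta}L_\delta[B]$. By transitivity $Q=\bigcup_{\delta<\eta}L_\delta[B]$. For $\delta<\eta$ the ordinal $\delta\in Q$ lies in some $L_{\delta'}[B]$ with $\delta'<\eta$, and then $\delta<\delta'$. So $\eta$ has no largest element, and the union is $L_\eta[B]$.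
\end{proof}

\subsection*{Two kinds of levels}
Let $C(B)$ be the class of ordinals $\gamma$ with $(L_\gamma[B],\in)\models\mathsf{ZF}^-$. An ordinal $\beta>0$ is a \emph{failed limit} of $C(B)$ if $\beta\notin C(B)$ and for every $\delta<\beta$ there is $\gamma\in C(B)$ with $\delta<\gamma<\beta$. If $\beta$ belongs to $C(B)$ or is a failed limit of $C(B)$, then $L_\beta[B]$ is adequate. Levels of the first kind will produce points of $X$, and levels of the second kind points outside $X$.

\begin{lemma}\label{lem:reg}
Every regular uncountable cardinal $\theta$ belongs to $C(B)$.
\end{lemma}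

\begin{proof}
Extensionality and Foundation hold in $L_\theta[B]$ by transitivity, and Pairing, Union and Infinity hold because $\theta$ is a limit ordinal above $\omega$. For Collection, suppose $L_\theta[B]\models\forall x\in a\,\exists y\,\varphi(x,y)$. Since $|a|<\theta$ and $\theta$ is regular, some $L_\delta[B]$ with $\delta<\theta$ contains a witness for each $x\in a$, and $L_\delta[B]\in L_\theta[B]$. For Separation, fix $\delta_0<\theta$ such that $L_{\delta_0}[B]$ contains $a$ and the parameters of $\varphi$. There are fewer than $\theta$ formulas with parameters in $L_{\delta_n}[B]$, so there is $\delta_{n+1}$ with $\delta_n<\delta_{n+1}<\theta$ such that $L_{\delta_{n+1}}[B]$ contains a witness for each of them that has a witness in $L_\theta[B]$. Then $\eta=\sup_n\delta_n<\theta$, and $L_\eta[B]\prec L_\theta[B]$ by the Tarski--Vaught test. Hence $\{x\in a:L_\theta[B]\models\varphi(x)\}$ is definable over $L_\eta[B]$ and lies in $L_{\eta+1}[B]$.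
\end{proof}

This lemma is the reason for working with $\mathsf{ZF}^-$: it supplies arbitrarily high levels that are models, with no extra assumption.

\begin{lemma}\label{lem:kinds}
Assume $V=L[A]$ with $A\subseteq\lambda$. For every set $z$ there is $\beta\in C(A)$ with $\beta>\lambda$ and $z\in L_\beta[A]$, and there is a failed limit $\beta$ of $C(A)$ with $\beta>\lambda$ and $z\in L_\beta[A]$.
\end{lemma}

\begin{proof}
Since $V=L[A]$, there is $\eta>\lambda$ with $z\in L_\eta[A]$. By Lemma~\ref{lem:reg}, $C(A)$ is unbounded. Let $\gamma_0<\gamma_1<\cdots$ be the first $\omega$ elements of $C(A)$ above $\eta$. Then $\gamma_0$ proves the first claim. For the second let $\beta=\sup_n\gamma_n$ and suppose that $P=L_\beta[A]$ satisfies $\mathsf{ZF}^-$. By $(\uparrow)$ and $(\downarrow)$, the formula ``$\eta<\gamma$ and $\exists Y\,(Y=L_\gamma[A]\wedge\operatorname{Mod}(Y))$'' defines $\{\gamma_n:n<\omega\}$ over $P$. The map $n\mapsto\gamma_n$ is then definable over $P$: we have $\gamma=\gamma_n$ if and only if some increasing function $h$ with domain $n+1$ enumerates the members of this class up to $\gamma$ and $h(n)=\gamma$; such finite functions lie in $P$. Replacement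 and Union in $P$ give $\beta\in P$, which contradicts $P\cap\mathrm{Ord}=\beta$. So $\beta\notin C(A)$, and $\beta$ is a failed limit.
\end{proof}

\subsection*{Hulls and collapses}
Let $P=L_\beta[B]$ be adequate with $B\in P$, and let $b$ be a finite tuple from $P$. The \emph{hull} $\operatorname{Hull}^P(B,b)$ is the set of elements of $P$ that are definable in $(P,\in)$ from the parameters $B$ and $b$. Recall the Mostowski collapse: if $(N,\in)$ satisfies Extensionality, then $\pi(x)=\{\pi(y):y\in x\cap N\}$ defines an isomorphism of $(N,\in)$ onto a transitive set. For an ordinal $\alpha\in N$, $\pi(\alpha)$ is the order type of $N\cap\alpha$.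

\begin{lemma}\label{lem:hull}
Let $N=\operatorname{Hull}^P(B,b)$ be as above.
\begin{itemize}
\item[(i)] $N$ is countable, $V_\omega\subseteq N$, $N\prec P$, and $<_B$ is definable over $P$ from $B$.
\item[(ii)] If $\pi:N\to\bar P$ is the collapse and $\bar B=\pi(B)$, then $\bar P=L_{\bar\beta}[\bar B]$ for some $\bar\beta<\omega_1$, and every element of $\bar P$ is definable in $\bar P$ from $\bar B$ and $\pi(b)$.
\item[(iii)] If $\beta\in C(B)$, then $\bar\beta\in C(\bar B)$. If $\beta$ is a failed limit of $C(B)$, then $\bar\beta$ is a failed limit of $C(\bar B)$.
\end{itemize}
\end{lemma}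

\begin{proof}
(i) There are countably many formulas, and each hereditarily finite set is definable without parameters by listing its elements recursively. By $(\uparrow)$ and $(\downarrow)$, for $x,y\in P$ we have $x<_By$ if and only if $P$ satisfies ``there are $\delta$ and $R$ such that $R$ is the value of the operation in Lemma~\ref{lem:abs}(d) at $(B,\delta)$ and $(x,y)\in R$''. If $P\models\exists x\,\varphi(x,a)$ with $a$ from $N$, then the $<_B$-least witness is definable from $B$ and $a$, hence from $B$ and $b$. The Tarski--Vaught test gives $N\prec P$.

(ii) By Lemma~\ref{lem:cond}, $P\models\Theta(B)$, so $\bar P\models\Theta(\bar B)$. Being a set of ordinals is a $\Delta_0$ property, so $\bar B$ has it, and Lemma~\ref{lem:cond} gives $\bar P=L_{\bar\beta}[\bar B]$. The ordinal $\bar\beta\subseteq\bar P$ is countable. A formula that defines $x\in N$ in $P$ from $B,b$ defines it in $N$, so it defines $\pi(x)$ in $\bar P$ from $\bar B,\pi(b)$.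

(iii) The structures $P$ and $\bar P$ satisfy the same sentences, so $\beta\in C(B)$ if and only if $\bar\beta\in C(\bar B)$. If $\beta$ is a failed limit, then by $(\downarrow)$ the set $P$ satisfies $\forall\delta\,\exists\gamma>\delta\,\exists Y\,(Y=L_\gamma[B]\wedge\operatorname{Mod}(Y))$. So $\bar P$ satisfies this with $\bar B$ in place of $B$, and by $(\uparrow)$ the ordinals $\gamma<\bar\beta$ that it provides belong to $C(\bar B)$.
\end{proof}

\subsection*{Definable sequences and generic sequences}
The last two lemmas pull in opposite directions: the first puts a sequence into a model, and the second keeps it out.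

\begin{lemma}\label{lem:seq}
Let $M$ be a transitive model of $\mathsf{ZF}^-$, let $K\in M$, and let $a$ be a finite tuple from $K$. Let $\langle\psi_n\rangle_{n<\omega}$ be a recursive sequence of formulas such that each $\psi_n(v,a)$ has a unique solution $x_n$ in $(K,\in)$. Then $\langle x_n\rangle_{n<\omega}\in M$.
\end{lemma}

\begin{proof}
The sets $\langle\psi_n\rangle_n$ and $\operatorname{Sat}(K)$ lie in $M$, and Separation in $M$ yields $\{(n,x)\in\omega\times K:(\psi_n,\langle x\rangle^\frown a)\in\operatorname{Sat}(K)\}$.
\end{proof}

Let $\mu$ be an ordinal. A set $D\subseteq\mu^{<\omega}$ is \emph{dense} if every $s\in\mu^{<\omega}$ has an extension in $D$; this is $\Delta_0$ in $D$ and $\mu^{<\omega}$. A function $g\in\mu^\omega$ \emph{meets} $D$ if $g{\upharpoonright}k\in D$ for some $k$, and $g$ is \emph{generic over} a transitive set $M$ if it meets every dense $D\subseteq\mu^{<\omega}$ with $D\in M$. Genericity over $M$ implies genericity over every transitive subset of $M$.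

\begin{lemma}\label{lem:gen}
Let $M$ be a transitive model of $\mathsf{ZF}^-$ and let $\mu\in M$ with $\mu\ge2$. If $g\in\mu^\omega$ belongs to $M$, then $g$ is not generic over $M$.
\end{lemma}

\begin{proof}
The set $\{s\in\mu^{<\omega}:s\not\subseteq g\}$ is in $M$. It is dense, since $\mu\ge2$ allows us to extend any $s$ by a value different from $g(|s|)$, and $g$ does not meet it.
\end{proof}

\section{The case \texorpdfstring{$V=L$, $\kappa=1$}{V=L, kappa=1}}\label{sec:small}

In this section $V=L$, $\lambda=\omega$, $T=\omega^{<\omega}$ and $C=C(\emptyset)$. For a surjection $f:\omega\to\omega$ let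
\[
\Gamma_f=\{\gamma\in C\cap\omega_1:\ f\text{ is generic over }L_\gamma\}.
\]
This is an initial segment of $C\cap\omega_1$; it measures how far up the hierarchy $f$ looks like a typical point. Let $X_0$ be the set of surjections $f$ for which $\Gamma_f$ has a maximum. We show that every $1$-task has a solution in $X_0$ and that for all $\tau,r$ some $\tau$-run from $r$ has its limit outside $X_0$. By Lemmas~\ref{lem:task} and~\ref{lem:run}, $X_0$ is then a Baire space on which neither player has a winning strategy.

Let $b$ be the data: a $1$-task $(s,\langle D_n\rangle_n)$ in the first case, a pair $(\tau,r)$ in the second. By Lemma~\ref{lem:kinds} choose $\theta$ with $b\in L_\theta$, such that $\theta\in C$ in the first case and $\theta$ is a failed limit of $C$ in the second. Collapse $N=\operatorname{Hull}^{L_\theta}(\emptyset,b)$ to $L_\beta$. Since $V_\omega\subseteq N$, the collapse $\pi$ fixes all elements of $V_\omega$, all subsets of $V_\omega$ in $N$ (such as $\tau$ and each $D_n$), and all $\omega$-sequences of such subsets in $N$. So $\pi(b)=b$. By Lemma~\ref{lem:hull}, $\beta$ is countable, it is of the same kind as $\theta$, and every element of $L_\beta$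 is definable in $L_\beta$ from $b$.

Fix a recursive list $\langle\varphi_n(y,z)\rangle_n$ of all formulas in two variables. Let $E_n$ be the unique solution of $\varphi_n(y,b)$ in $L_\beta$ if there is one and it is a dense subset of $T$, and let $E_n=T$ otherwise. Then $\langle E_n\rangle_n$ lists all dense subsets of $T$ in $L_\beta$. Fix a recursive enumeration of $T$. In the first case let $s_0=s$ and let $s_{n+1}$ be the first element of $E_n$ that extends $s_n$. In the second case let $s_0=r$ and let $s_{n+1}$ be the first element of $E_n$ that properly extends $\tau(s_0,\dots,s_n)$. Put $f=\bigcup_ns_n$.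

The union $f$ meets every dense set in $L_\beta$. Among these are the sets $\{t:|t|\ge m\}$ and $\{t:m\in\operatorname{ran}t\}$, so $f$ is a surjection $\omega\to\omega$ that is generic over $L_\beta$. Now let $\gamma\in C$ with $\gamma>\beta$. Then $L_\beta$, $\operatorname{Sat}(L_\beta)$, $b$ and $\langle\varphi_n\rangle_n$ lie in $L_\gamma$, so $\langle E_n\rangle_n\in L_\gamma$, and the recursion that defines $\langle s_n\rangle_n$ can be carried out in $L_\gamma$. Thus $f\in L_\gamma$, and $\gamma\notin\Gamma_f$ by Lemma~\ref{lem:gen}. We have shown
\[
\Gamma_f=C\cap(\beta+1).
\]
In the first case $\beta=\max\Gamma_f$, so $f\in X_0$, and $f$ solves the task because every $D_n$ lies in $L_\beta$. In the second case $\Gamma_f=C\cap\beta$ is unbounded in $\beta$, so $f\notin X_0$, and $f$ is the limit of a $\tau$-run from $r$.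

Two things break in general. First, for infinite $\kappa$ the members of a $\kappa$-task can be uncountable, so the task lies in no countable level and the collapse moves it. The conditions $p_n\in T^\kappa$ must be built in the uncollapsed level, by one construction that serves all coordinates, while each coordinate must be generic over a countable model and recoverable just above it. We shall use one hull $N_\xi$ for each coordinate $\xi$. The hulls differ, but they are indexed by the same list of formulas, so ``the $n$-th dense set of $N_\xi$'' is defined uniformly in $\xi$, and one step can meet it in all coordinates. Second, the collapse moves $\lambda$ and $A$, and the definition of $X$ must read off from the point $f$ alone in which collapsed hierarchy it is to be tested. A point that meets all dense sets of a hull $N$ and is built from elements of $N$ has range exactly $N\cap\lambda$, and this set determines the collapse of $\lambda$ and of $A$. That is the source of the next definition.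

\section{The space and the membership lemma}\label{sec:space}

Fix an infinite cardinal $\lambda$ and $A\subseteq\lambda$, and let $T=\lambda^{<\omega}$.

\begin{definition}\label{def:X}
For $f\in\lambda^\omega$ let $\lambda_f$ be the order type of $\operatorname{ran}f$, a countable ordinal, and let $e_f:\lambda_f\to\operatorname{ran}f$ be the increasing enumeration. Put
\[
A_f=e_f^{-1}[A]\subseteq\lambda_f,\qquad\bar f=e_f^{-1}\circ f\in(\lambda_f)^\omega .
\]
If $\operatorname{ran}f$ is infinite, let
\[
\Gamma_f=\{\gamma<\omega_1:\ \lambda_f<\gamma,\ \gamma\in C(A_f),\ \bar f\text{ is generic over }L_\gamma[A_f]\},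
\]
where genericity refers to dense subsets of $(\lambda_f)^{<\omega}$. If $\operatorname{ran}f$ is finite, let $\Gamma_f=\emptyset$. Let
\[
X=\{f\in\lambda^\omega:\ \Gamma_f\text{ has a maximum}\}.
\]
\end{definition}

For $\lambda=\omega$, $A=\emptyset$ and $f$ surjective we have $\lambda_f=\omega$, $A_f=\emptyset$ and $\bar f=f$, and all elements of $C(\emptyset)$ exceed $\omega$ by Infinity; so $\Gamma_f$ is the set of Section~\ref{sec:small}.

\begin{lemma}[Membership lemma]\label{lem:key}
Let $\beta>\lambda$ be an element or a failed limit of $C(A)$, let $P=L_\beta[A]$, let $b$ be a finite tuple from $P$, and let $N=\operatorname{Hull}^P(A,\lambda,b)$. Let $s_0\subseteq s_1\subseteq\cdots$ be elements of $T$ such that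
\begin{itemize}
\item[(i)] there is a recursive sequence $\langle\chi_n\rangle_{n<\omega}$ of formulas such that $s_n$ is the unique solution of $\chi_n(v,A,\lambda,b)$ in $P$;
\item[(ii)] every dense $D\subseteq T$ with $D\in N$ contains some $s_n$.
\end{itemize}
Then $f=\bigcup_ns_n$ belongs to $\lambda^\omega$. If $\beta\in C(A)$, then $f\in X$. If $\beta$ is a failed limit of $C(A)$, then $f\notin X$.
\end{lemma}

\begin{proof}
The set $P$ is adequate and contains $A$ and $\lambda$, so Lemma~\ref{lem:hull} applies. Let $\pi:N\to\bar P=L_{\bar\beta}[\pi(A)]$ be the collapse, with $\bar\beta<\omega_1$. By $(\downarrow)$, $T\in P$ and $T$ is definable from $\lambda$, so $T\in N$. The entries of a definable finite sequence are definable, and a finite sequence of definable entries is definable, so $T\cap N=(N\cap\lambda)^{<\omega}$.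

\emph{The range of $f$ is $N\cap\lambda$.} For $m<\omega$ and $\alpha\in N\cap\lambda$, the dense sets $\{s\in T:|s|\ge m\}$ and $\{s\in T:\alpha\in\operatorname{ran}s\}$ lie in $P$, by Separation in a model of $\mathsf{ZF}^-$ from the chain, and they are $\Delta_0$-definable from $T$, $m$, $\alpha$. So they lie in $N$. By (ii), $f\in\lambda^\omega$ and $N\cap\lambda\subseteq\operatorname{ran}f$. By (i), $s_n\in T\cap N$, so $\operatorname{ran}f\subseteq N\cap\lambda$. The range is infinite because $\omega\subseteq N\cap\lambda$.

\emph{The collapse is read off from $f$.} For $\alpha\in N\cap\lambda$, $\pi(\alpha)$ is the order type of $N\cap\alpha=\operatorname{ran}f\cap\alpha$, which is $e_f^{-1}(\alpha)$. Therefore $\pi(\lambda)=\pi[N\cap\lambda]=\lambda_f$ and $\pi(A)=\pi[N\cap A]=A_f$. For $s\in T\cap N$ we get $\pi(s)=e_f^{-1}\circ s$, since $\pi$ fixes integers and respects ordered pairs and finite sets. Hence $\pi(T)=\pi[T\cap N]=(\lambda_f)^{<\omega}$ and $\bar f=\bigcup_n\pi(s_n)$. In particular $\bar P=L_{\bar\beta}[A_f]$ and $\lambda_f<\bar\beta$.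

\emph{$\bar f$ is generic over $\bar P$.} Let $\bar D\in\bar P$ be a dense subset of $\pi(T)$ and let $D=\pi^{-1}(\bar D)\in N$. Density is a $\Delta_0$ property, so it holds of $(\bar D,\pi(T))$ in $\bar P$, of $(D,T)$ in $N$ and in $P$, and of $(D,T)$ in $V$. By (ii) some $s_n$ is in $D$. Then $\pi(s_n)\in\bar D$ is an initial segment of $\bar f$.

\emph{$\bar f$ is not generic over any higher model.} Let $\gamma\in C(A_f)$ with $\gamma>\bar\beta$, and let $M=L_\gamma[A_f]$. Then $\bar P\in M$. By elementarity $\pi(s_n)$ is the unique solution of $\chi_n(v,A_f,\lambda_f,\pi(b))$ in $\bar P$. Lemma~\ref{lem:seq} gives $\langle\pi(s_n)\rangle_n\in M$, so $\bar f\in M$. As $\omega\le\lambda_f\in M$, Lemma~\ref{lem:gen} shows that $\bar f$ is not generic over $M$.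

The last two steps give
\[
\Gamma_f=\{\gamma\in C(A_f):\lambda_f<\gamma\le\bar\beta\}.
\]
If $\beta\in C(A)$, then $\bar\beta\in C(A_f)$ by Lemma~\ref{lem:hull}(iii), and $\bar\beta=\max\Gamma_f$. If $\beta$ is a failed limit of $C(A)$, then $\bar\beta$ is a failed limit of $C(A_f)$. In that case $\Gamma_f\subseteq\bar\beta$, and every element of $\Gamma_f$ lies below an element of $C(A_f)\cap\bar\beta$, which is again in $\Gamma_f$. So $\Gamma_f$ has no maximum.
\end{proof}

\begin{remark}\label{rem:tarski}
Hypothesis (ii) bounds $\Gamma_f$ from below and hypothesis (i) bounds it from above. That the sequence $\langle\chi_n\rangle_n$ is recursive is used only in the last step; without it, (i) says no more than $s_n\in N$. The two hypotheses are compatible because of the gap between definability of each term and definability of the sequence. If $\bar P\models\mathsf{ZF}^-$, each $\pi(s_n)$ is definable in $\bar P$, but the map $n\mapsto\pi(s_n)$ is not, since otherwise $\bar f\in\bar P$, against Lemma~\ref{lem:gen}. To compute the map one needs $\operatorname{Sat}(\bar P)$, which is available in every model that has $\bar P$ as an element.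
\end{remark}

To verify (i) and (ii) we list the dense sets of a hull by formulas. For a formula $\varphi(y,\vec z\,)$, where $\vec z$ includes a variable to be interpreted as $\lambda$, let $\varphi^*(y,\vec z\,)$ say: either $y$ is the unique solution of $\varphi(\,\cdot\,,\vec z\,)$ and is a dense subset of $\lambda^{<\omega}$, or there is no such set and $y=\lambda^{<\omega}$. The map $\varphi\mapsto\varphi^*$ is recursive. For $P$, $b$, $N$ as in Lemma~\ref{lem:key}, each $\varphi^*(y,A,\lambda,b)$ has a unique solution in $P$, this solution is a dense subset of $T$, and every dense $D\subseteq T$ in $N$ is the solution of some $\varphi^*$, namely for $\varphi$ a definition of $D$.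

\section{Proof of the main theorem}\label{sec:proof}

Assume $V=L[A]$ and let $X$ be the set of Definition~\ref{def:X}.

\begin{proposition}\label{prop:task}
For every $\kappa\ge1$, every $\kappa$-task has a solution in $X$.
\end{proposition}

\begin{proof}
Let $(p_*,\langle\mathcal D_n\rangle_n)$ be a $\kappa$-task and let $c=(T^\kappa,p_*,\langle\mathcal D_n\rangle_n)$. By Lemma~\ref{lem:kinds} choose $\beta\in C(A)$ with $\beta>\lambda$ and $c\in P=L_\beta[A]$. By transitivity $T^\kappa\subseteq P$, and $\kappa=\operatorname{dom}p_*\in P$. For $\xi<\kappa$ let $N_\xi=\operatorname{Hull}^P(A,\lambda,c,\xi)$.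

Let $\langle\varphi_n(y,a,l,z,x)\rangle_n$ be a recursive list of all formulas in these variables. For $\xi<\kappa$ let $F_n(\xi)$ be the unique solution of $\varphi^*_n(y,A,\lambda,c,\xi)$ in $P$. For each $\xi$, the sequence $\langle F_n(\xi)\rangle_n$ lists all dense subsets of $T$ in $N_\xi$. We alternate between the demands of the task and those of the hulls:
\begin{itemize}
\item $p_0=p_*$;
\item $p_{2n+1}$ is the $<_A$-least $p\in\mathcal D_n$ with $p_{2n}\sqsubseteq p$;
\item $p_{2n+2}$ is the $<_A$-least $p\in T^\kappa$ with $p_{2n+1}\sqsubseteq p$ and $p(\xi)\in F_n(\xi)$ for all $\xi<\kappa$.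
\end{itemize}
The odd steps are possible because $\mathcal D_n$ is dense. For the even steps choose, for each $\xi$ separately, an extension of $p_{2n+1}(\xi)$ in the dense set $F_n(\xi)$; the resulting $p$ lies in $T^\kappa\subseteq P$, and $<_A$ well-orders $P$.

Each $p_n$ is the unique solution in $P$ of a formula $\psi_n(v)$ with parameters $A,\lambda,c$. Let $\psi_0(v)$ say that $v$ is the second entry of $c$. Let $\psi_{2n+1}(v)$ be
\[
\exists u\,\bigl[\psi_{2n}(u)\wedge v\text{ is the }{<_A}\text{-least }p\in\mathcal D_{\underline n}\text{ with }u\sqsubseteq p\bigr],
\]
where $\underline n$ is the standard definition of the integer $n$ and $\langle\mathcal D_m\rangle_m$ is the third entry of $c$. Let $\psi_{2n+2}(v)$ be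
\[
\begin{aligned}
\exists u\,\bigl[\psi_{2n+1}(u)\wedge{}&v\text{ is the }{<_A}\text{-least }p\in T^\kappa\text{ with }u\sqsubseteq p\text{ and}\\
&\forall x\in\operatorname{dom}u\ \exists y\,(\varphi_n^*(y,A,\lambda,c,x)\wedge p(x)\in y)\bigr],
\end{aligned}
\]
where $T^\kappa$ is the first entry of $c$. Here $<_A$ is expressed by the formula of Lemma~\ref{lem:hull}(i). Each $\psi_{n+1}$ arises from $\psi_n$ and at most one $\varphi_m$ by a fixed substitution, so $n\mapsto\psi_n$ is recursive.

Fix $\xi<\kappa$ and apply Lemma~\ref{lem:key} with $b=(c,\xi)$ and $s_n=p_n(\xi)$. Hypothesis (i) holds with $\chi_n(v)$ the formula $\exists u\,[\psi_n(u)\wedge v=u(\xi)]$. Hypothesis (ii) holds because a dense $D\in N_\xi$ equals some $F_n(\xi)$, and $p_{2n+2}(\xi)\in F_n(\xi)$. Since $\beta\in C(A)$, the point $f(\xi)=\bigcup_np_n(\xi)$ belongs to $X$. Thus $f\in X^\kappa$, $p_*\sqsubseteq f$, and $p_{2n+1}\in\mathcal D_n$ satisfies $p_{2n+1}\sqsubseteq f$ for every $n$.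
\end{proof}

\begin{proposition}\label{prop:run}
For every response function $\tau$ and every $r\in T$, some $\tau$-run from $r$ has its limit outside $X$.
\end{proposition}

\begin{proof}
Let $c=(\tau,r)$. By Lemma~\ref{lem:kinds} choose a failed limit $\beta>\lambda$ of $C(A)$ with $c\in P=L_\beta[A]$, and let $N=\operatorname{Hull}^P(A,\lambda,c)$. Let $\langle\varphi_n(y,a,l,z)\rangle_n$ be a recursive list of all formulas in these variables, and let $E_n$ be the unique solution of $\varphi_n^*(y,A,\lambda,c)$ in $P$. Put $s_0=r$, and let $s_{n+1}$ be the $<_A$-least element of $E_n$ that properly extends $t_n=\tau(s_0,\dots,s_n)$. It exists because $t_n{}^\frown\langle0\rangle$ has an extension in $E_n$. Then $\langle s_n\rangle_n$ is a $\tau$-run from $r$.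

Let $\chi_0(v)$ say that $v$ is the second entry of $c$, and let $\chi_{n+1}(v)$ be
\[
\begin{aligned}
\exists u_0\cdots\exists u_n\,\exists y\,\bigl[&\chi_0(u_0)\wedge\dots\wedge\chi_n(u_n)\wedge\varphi^*_n(y,A,\lambda,c)\wedge{}\\
&v\text{ is the }{<_A}\text{-least }s\in y\text{ with }s\supsetneq\tau(u_0,\dots,u_n)\bigr],
\end{aligned}
\]
where $\tau$ is the first entry of $c$. The adequate set $P$ contains all finite sequences of its elements, so $\chi_n$ defines $s_n$ in $P$, and $n\mapsto\chi_n$ is recursive. A dense $D\subseteq T$ in $N$ equals some $E_n$, and $s_{n+1}\in E_n$. By Lemma~\ref{lem:key}, $\bigcup_ns_n\notin X$.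
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:task} and Lemma~\ref{lem:task}, $X$ is dense in $\lambda^\omega$ and $\square^\kappa X$ is Baire for every $\kappa\ge1$. If Black had a winning strategy in $\mathsf{BM}(U)$ for a nonempty open $U\subseteq X$, possibly $U=X$, then Lemma~\ref{lem:run} would give $\tau$ and $r$ that contradict Proposition~\ref{prop:run}.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $V=L[A]$ enters only through Lemma~\ref{lem:kinds}, to place the data $c$ in a level $L_\beta[A]$. In Proposition~\ref{prop:run} the data have size $\lambda$. In Proposition~\ref{prop:task} they include $T^\kappa$ for every $\kappa$, so sets of arbitrarily large size must be constructible from the single set $A$ that was fixed when $X$ was defined. The hypothesis cannot be dropped if a proper class of measurable cardinals is consistent, since then the conjecture is consistent. The box topology is matched by the even steps in the proof of Proposition~\ref{prop:task}, which extend all coordinates at once, as Black's strategy did in Section~\ref{sec:intro}. What replaces the strategy is knowledge of the whole task in advance,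 and Proposition~\ref{prop:run} shows that no strategy can do the same work.
\end{remark}

\section{Complexity of the example and models of the negation}\label{sec:supp}

We prove the three parts of Theorem~\ref{thm:supp}.

\subsection*{A \texorpdfstring{$\Delta^1_2$}{Delta-1-2} counterexample in \texorpdfstring{$L$}{L}}
A set $Y\subseteq\omega^\omega$ is \emph{lightface $\Sigma^1_2$} if $f\in Y\Leftrightarrow\exists x\,\forall y\,\rho(f,x,y)$, where $x,y$ range over $\omega^\omega$ and $\rho$ is an arithmetical formula without real parameters. It is \emph{lightface $\Delta^1_2$} if $Y$ and $\omega^\omega\setminus Y$ are both lightface $\Sigma^1_2$.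

Let $V=L$, $\lambda=\omega$, $A=\emptyset$, $C=C(\emptyset)$, and let $X\subseteq\omega^\omega$ be the space of Definition~\ref{def:X}. It is separable and metrizable, and it is a counterexample by Theorem~\ref{thm:main}. Here $A_f=\emptyset$ for all $f$, and $\lambda_f=\omega$ when $\operatorname{ran}f$ is infinite. The point is that membership in $X$ is decided inside any countable model that contains $f$.

Such models exist. Given $f\in\omega^\omega$, take $\theta\in C$ with $f\in L_\theta$ by Lemma~\ref{lem:kinds} and collapse $\operatorname{Hull}^{L_\theta}(\emptyset,f)$. By Lemma~\ref{lem:hull} the result is $L_\alpha$ with $\alpha\in C\cap\omega_1$, and the collapse fixes $f\subseteq V_\omega$. So $f\in L_\alpha$.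

Let $\Phi(f)$ say: $\operatorname{ran}f$ is infinite, and there is a largest ordinal $\gamma$ such that $\omega<\gamma$ and, for $Y=L_\gamma$, $\operatorname{Mod}(Y)$ holds and $\bar f$ is generic over $Y$. Let $\alpha\in C\cap\omega_1$ with $f\in L_\alpha$. We claim that $f\in X$ if and only if $L_\alpha\models\Phi(f)$. If $\operatorname{ran}f$ is finite, both sides fail. If it is infinite, then $e_f$ and $\bar f$ are defined from $f$ by $\Delta_0$ formulas and lie in $L_\alpha$. Then $\bar f\in L_\gamma$ for all $\gamma\ge\alpha$, so $\Gamma_f\subseteq\alpha$ by Lemma~\ref{lem:gen}. For $\gamma<\alpha$, which is countable, $L_\alpha$ decides correctly whether $\gamma\in\Gamma_f$, by $(\uparrow)$ and $(\downarrow)$ and because genericity over $Y$ is $\Delta_0$ in $\bar f$, $Y$, $\omega^{<\omega}$. This proves the claim.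

A countable well-founded model of $\mathsf{ZF}^-+\Theta(\emptyset)$ is isomorphic to a transitive set, which is $L_\alpha$ for some $\alpha\in C\cap\omega_1$ by Lemma~\ref{lem:cond}. Hence $f\in X$ if and only if there are $E\subseteq\omega\times\omega$, $S\subseteq V_\omega$ and $k\in\omega$ such that
\begin{itemize}
\item $S$ is the satisfaction relation of $(\omega,E)$, and according to $S$ the structure satisfies $\mathsf{ZF}^-$, $\Theta(\emptyset)$, ``$k$ is a function from $\omega$ to $\omega$'' and $\Phi(k)$;
\item for all $n,m$: $f(n)=m$ if and only if $(\omega,E)\models k(\underline n)=\underline m$ according to $S$;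
\item no $y\in\omega^\omega$ satisfies $y(i+1)\mathrel{E}y(i)$ for all $i$.
\end{itemize}
The first two conditions are arithmetical in $f,E,S,k$, since the recursive clauses for satisfaction quantify only over formulas and finite tuples of integers. The third has the form $\forall y$ followed by an arithmetical formula. Coding $(E,S,k)$ by one real $x$, we see that $X$ is $\Sigma^1_2$. With $\neg\Phi(k)$ in place of $\Phi(k)$ the same conditions define $\omega^\omega\setminus X$, because every $f$ lies in some countable $L_\alpha$ with $\alpha\in C$. So $X$ is lightface $\Delta^1_2$, which proves (1).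

\subsection*{Sets with the Baire property}
A subset $Y$ of a space $Z$ has the \emph{Baire property} in $Z$ if $Y=U\mathbin{\triangle}M$ with $U$ open and $M$ meager, that is, covered by countably many closed nowhere dense sets. In a Polish space the sets with the Baire property form a $\sigma$-algebra that contains all analytic sets. If $X$ is analytic or coanalytic in a Polish space, then $X$ or $\overline X\setminus X$ is analytic in the Polish space $\overline X$, so $X$ has the Baire property in $\overline X$.

Let $X\ne\emptyset$ be a Baire subspace of a Polish space, let $Z=\overline X$, and let $X=U\mathbin{\triangle}M$ with $U$ open and $M$ meager in $Z$. We show that $X$ is comeager in $Z$, and then let Black play the strategy for complete spaces in $Z$.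

If $F\subseteq Z$ is closed and nowhere dense in $Z$, then the closed subset $F\cap X$ of $X$ is nowhere dense in $X$. Otherwise $X\cap O\subseteq F$ for a nonempty open $O\subseteq Z$, and density of $X$ gives $O\subseteq\overline{X\cap O}\subseteq F$, a contradiction. It follows that $U$ is dense in $Z$. Otherwise $W=Z\setminus\overline U$ is nonempty and open, and $X\cap W\subseteq M$ is a nonempty open subset of $X$ covered by countably many closed nowhere dense subsets of $X$; their complements are dense and open in $X$, and their intersection misses $X\cap W$, although $X$ is Baire. So $Z\setminus U$ is closed and nowhere dense. Since $U\setminus M\subseteq X$, we obtain $Z\setminus X\subseteq(Z\setminus U)\cup M\subseteq\bigcup_nF_n$ with each $F_n$ closed and nowhere dense in $Z$.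

Fix a complete metric on $Z$ and put $V_{-1}=Z$. Black maintains nonempty open sets $V_n\subseteq Z$ with $B_{2n+1}=X\cap V_n$. When White plays $B_{2n}\subseteq X\cap V_{n-1}$, write $B_{2n}=X\cap W_n$ with $W_n$ open in $Z$. The open set $W_n\cap V_{n-1}$ contains $B_{2n}$, so it is nonempty, and so is the open set $(W_n\cap V_{n-1})\setminus F_n$. Black chooses a nonempty open $V_n$ with $\overline{V_n}\subseteq(W_n\cap V_{n-1})\setminus F_n$ and $\operatorname{diam}V_n<2^{-n}$, and plays $X\cap V_n\subseteq B_{2n}$, which is nonempty by density. By completeness $\bigcap_n\overline{V_n}=\{x\}$ for some $x\in Z$. Since $\overline{V_n}\subseteq V_{n-1}\setminus F_n$, the point $x$ lies in every $V_n$ and in no $F_n$. So $x\in X$ and $x\in\bigcap_nB_n$. This proves (2).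

\subsection*{Models in which the conjecture fails}
If $V=L[A]$ for a set $A$ of ordinals, then $A\subseteq\lambda$ for some infinite cardinal $\lambda$, and Theorem~\ref{thm:main} refutes the conjecture. This is the first claim of (3). For the rest we must write the two kinds of models in this form.

Every set $z$ belongs to $L[A]$ for some set $A$ of ordinals. To see this, take an ordinal $\mu$ and a bijection $h:\mu\to\operatorname{trcl}(\{z\})$, let $E=\{(\alpha,\alpha'):h(\alpha)\in h(\alpha')\}$, and let $A$ be the image of $E$ under G\"odel's pairing function on ordinals. The class $L[A]$ is a transitive model of ZF that contains $A$ and all ordinals, and the pairing function is absolute for it, so $E\in L[A]$. The relation $E$ is well-founded and extensional on $\mu$, and its Mostowski collapse, computed in $L[A]$ or in $V$, is $\operatorname{trcl}(\{z\})$. So $z\in L[A]$.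

Let $V=L[G]$ be a set-generic extension of $L$, and choose $A$ with $G\in L[A]$. Every set is the value under $G$ of a name in $L$, and $L[A]\supseteq L$ computes these values, so $V=L[A]$. Let $V=L[U]$ with $U$ a normal measure; here the levels $L_\delta[U]$ are defined as in Section~\ref{sec:levels}, with $U$ as the predicate. Choose $A$ with $U\in L[A]$. The recursion that defines the levels $L_\delta[U]$ is absolute for $L[A]$, so $V=L[U]\subseteq L[A]$. In both cases Theorem~\ref{thm:main} applies. This proves (3) and completes the proof of Theorem~\ref{thm:supp}.

\begin{thebibliography}{1}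

\bibitem{GS}
Fred Galvin and Marion Scheepers, \emph{Baire spaces and infinite games}, arXiv:1401.6061 (2014).

\end{thebibliography}
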